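\title{Primitive permutation groups with small bases and long greedy bases}

\begin{abstract}
The greedy algorithm builds a base for a finite permutation group by repeatedly fixing a point in a longest orbit of the current stabilizer. Cameron's Greedy Conjecture asserts that, for primitive groups, the base so obtained is at most an absolute constant times as long as a shortest base. We disprove the conjecture: for all $d,h\ge 1$ we construct a primitive group of affine type with base size $d+2$ in which every greedy base has size at least $d+h$. For transitive groups of base size at most $2$ the greedy algorithm is optimal, so base size $3$ is the exact threshold. In terms of the degree, our greedy bases grow like the iterated logarithm $\log^*$. The groups come from iterated wreath products in product action.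
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G\le\mathrm{Sym}(\Omega)$ be a finite permutation group. A \emph{base} for $G$ is a sequence $(\beta_1,\dots,\beta_k)$ of points of $\Omega$ whose pointwise stabilizer $G_{\beta_1,\dots,\beta_k}$ is trivial, and the \emph{base size} $b(G)$ is the least size of a base. An element of $G$ is determined by the images of the points of a base, so $b(G)$ measures how few points are needed to tell the elements of $G$ apart.

To reach the trivial group quickly, it is natural to make the stabilizer as small as possible at each step, and by the orbit--stabilizer theorem this means choosing a point in a longest orbit. A \emph{greedy base} for $G$ is a sequence built as follows and terminated as soon as it is a base: $\beta_1$ is any point in a longest orbit of $G$, and for $m\ge2$ the point $\beta_m$ is any point in a longest orbit of $G_{\beta_1,\dots,\beta_{m-1}}$. (The trivial group has the empty sequence as its only greedy base.) Different choices may give different sizes. The \emph{greedy base size} $\mathcal G(G)$ is the largest size of a greedy base, and we write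 $\gamma(G)$ for the smallest, so that $b(G)\le\gamma(G)\le\mathcal G(G)$.

How much can greed cost? Let $G\neq1$ and $b=b(G)$, let $H$ be the stabilizer reached after some steps, and let $L$ be the length of its longest orbit. A base of $G$ is a base of $H$, so $|H|\le L^b$, and the next stabilizer has order $|H|/L\le|H|^{1-1/b}$. With $\log=\log_2$, as everywhere in this paper, the logarithm of the order after $k$ steps is at most $e^{-k/b}\,b\log|\Omega|$, which is below $1$ once $k>b\ln(b\log|\Omega|)$. So a double logarithm of the degree appears naturally. Blaha's theorem gives the clean form: there is an absolute constant $d_0$ such that $\mathcal G(G)\le d_0\,b(G)\log\log|\Omega|$ whenever $|\Omega|\ge3$. This bound is known to be best possible for general permutation groups.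

A general group may be assembled from unrelated actions on different orbits, and one may expect that primitive groups, which preserve no nontrivial partition of $\Omega$, leave no room to mislead the algorithm. The first examples agree. For $\mathrm{Sym}(n)$ we have $b=\mathcal G=n-1$. For $\mathrm{GL}_d(q)$ acting on $\mathbb F_q^d$ with $q>2$, the stabilizer of $k<d$ independent vectors is nontrivial, fixes their span pointwise and is transitive on the remaining vectors; so bases are the spanning sequences, greedy bases are the vector space bases, and $b=\mathcal G=d$. Adding translations gives the primitive group $\mathrm{AGL}_d(q)$ with $b=\mathcal G=d+1$. We take the following statement from the paper of Huang and Roney-Dougal \cite{HRD}.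

\begin{quote}
\emph{Cameron's Greedy Conjecture.} There is an absolute constant $c$ such that $\mathcal G(G)\le c\,b(G)$ for every nontrivial finite primitive group $G$.
\end{quote}

\begin{theorem}\label{thm:main}
Let $d,h\ge1$. There is a primitive group $G=G_{d,h}$ of affine type with $b(G)=d+2$ such that every greedy base of $G$ has size at least $d+h$.
\end{theorem}

For $d=1$ this gives $b(G)=3$ and $\mathcal G(G)\ge\gamma(G)\ge h+1$, and no constant $c$ satisfies $h+1\le 3c$ for all $h$. Hence Cameron's Greedy Conjecture is false, even with $\mathcal G(G)$ replaced by $\gamma(G)$, and no function of $b(G)$ bounds $\mathcal G(G)$ on primitive groups. Base size $3$ is exactly where the failure begins.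

\begin{theorem}\label{thm:threshold}
Let $b\ge1$.
\begin{enumerate}
\item[(i)] If $b\le2$, then every greedy base of every transitive group $G$ with $b(G)=b$ has size $b$.
\item[(ii)] If $b\ge3$, then $\{\gamma(G): G\text{ primitive},\ b(G)=b\}$ is unbounded, and hence so is $\{\mathcal G(G): G\text{ primitive},\ b(G)=b\}$.
\end{enumerate}
\end{theorem}

For real $x>0$ let $\log^*x$ be the least $k\ge0$ such that the $k$-fold iterate of $\log$ at $x$ is at most $1$.

\begin{theorem}\label{thm:quant}
For every $b\ge3$ there are infinitely many primitive groups $G\le\mathrm{Sym}(\Omega)$ with $b(G)=b$ and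
\[
\mathcal G(G)\ \ge\ \gamma(G)\ \ge\ \log^*|\Omega|+b-3-\log^*\bigl(80(b-2)\bigr).
\]
\end{theorem}

We do not determine the true growth rate between this $\log^*$ and the $\log\log$ of Blaha's upper bound.

The point stabilizer of $G_{d,h}$ is an iterated wreath product $\mathrm{GL}_d(q)\wr S_{\ell_1}\wr\dots\wr S_{\ell_h}$. In a wreath product $M\wr S_n$ acting on $\Delta^n$, coordinates in a common $M$-orbit can be permuted, so a point with small stabilizer spreads its coordinates over many $M$-orbits, including orbits that a shortest base avoids. Section~\ref{sec:example} shows this by hand in a group of degree $3^{12}$, after the tools of Section~\ref{sec:tools}. Section~\ref{sec:greedy} turns the effect into an inequality that gains one point per level, Section~\ref{sec:tower} constructs the groups, Section~\ref{sec:estimates} shows that their parameters satisfy the hypotheses of the inequality, and Section~\ref{sec:proofs} completes the proofs.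

\section{Products, wreath products and affine groups}\label{sec:tools}

Stabilizers in a primitive group are usually intransitive, so we work with arbitrary faithful actions of a finite group $H$ on a nonempty finite set $X$, and write $\gamma(H,X)$ or $\gamma(H)$ for the smallest size of a greedy base. This number is invariant under permutation isomorphism. Stabilizers of points in one orbit are conjugate, so $\gamma(H_\beta)$ depends only on the orbit of $\beta$. From the definition, $\gamma(1)=0$ and, for $H\ne1$,
\begin{equation}\label{eq:rec}
\gamma(H)=1+\min\{\gamma(H_\beta):\ \beta\text{ lies in a longest orbit of }H\}.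
\end{equation}
If $H\neq1$ is transitive, then $\gamma(H)=1+\gamma(H_\beta)$ and $b(H)=1+b(H_\beta)$ for every point $\beta$.

An orbit is \emph{regular} if its points have trivial stabilizer, that is, if its size is $|H|$. A base of size $k$ is a point of $X^k$ in a regular orbit of the diagonal action $h(x_1,\dots,x_k)=(hx_1,\dots,hx_k)$. A shorter base can be padded with further points, so
\begin{equation}\label{eq:basereg}
b(H)\le k\iff H\text{ has a regular orbit on }X^k .
\end{equation}

\subsection*{Direct products}
The greedy algorithm runs in the factors of a direct product independently, so a product is never finished before its slowest factor.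

\begin{lemma}\label{lem:product}
Let $H_j$ act faithfully on $X_j$ for $1\le j\le k$, and let $H=H_1\times\dots\times H_k$ act coordinatewise on $X_1\times\dots\times X_k$. Then $\gamma(H)\ge\gamma(H_j)$ for each $j$.
\end{lemma}

\begin{proof}
The pointwise stabilizer in $H$ of a sequence of points is the product $K_1\times\dots\times K_k$, where $K_j\le H_j$ is the pointwise stabilizer of the sequence of $j$-th coordinates. The orbit of a point under $K_1\times\dots\times K_k$ is the product of the orbits of its coordinates, so it is longest if and only if each coordinate lies in a longest orbit of the corresponding $K_j$. Hence the $j$-th coordinates of a greedy base of $H$, cut off when the stabilizer in $H_j$ first becomes trivial, form a greedy base of $H_j$.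
\end{proof}

\subsection*{Wreath products}
Let $M$ act faithfully on $\Delta$, where $|\Delta|\ge2$. The wreath product $W=M\wr S_n=M^n\rtimes S_n$ acts on $\Delta^n$ in \emph{product action}: the element $(m_1,\dots,m_n;\pi)$ sends $x$ to the point $y$ with $y_{\pi(i)}=m_ix_i$. The action is faithful. Indeed, if $\pi(i)\neq i$, then a point $x$ with $x_{\pi(i)}\ne m_ix_i$ is moved, and such a point exists because $|\Delta|\ge2$; if $\pi=1$, faithfulness of $M$ applies. We read $M\wr S_0$ as the trivial group on the one-point set $\Delta^0$.

For each $M$-orbit $\tau$ fix a point $\delta_\tau\in\tau$ and let $M_\tau$ be its stabilizer in $M$, regarded as a group acting on all of $\Delta$. For $x\in\Delta^n$ let $n_\tau=n_\tau(x)$ be the number of coordinates of $x$ in $\tau$. The vector $(n_\tau)_\tau$ is the \emph{type} of $x$.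

\begin{lemma}\label{lem:wreath}
Let $W=M\wr S_n$ act on $\Delta^n$ as above.
\begin{enumerate}
\item[(a)] The type gives a bijection between the $W$-orbits on $\Delta^n$ and the vectors $(n_\tau)_\tau$ of nonnegative integers with sum $n$.
\item[(b)] If $x$ has type $(n_\tau)_\tau$, then $W_x$ on $\Delta^n$ is permutation isomorphic to $\prod_\tau(M_\tau\wr S_{n_\tau})$ acting coordinatewise on $\prod_\tau\Delta^{n_\tau}$. In particular
\begin{equation}\label{eq:order}
|W_x|=\prod_\tau n_\tau!\,|M_\tau|^{n_\tau}.
\end{equation}
\item[(c)] If $M$ has exactly $R$ regular orbits on $\Delta^k$, then $W$ has exactly $\binom Rn$ regular orbits on $(\Delta^n)^k$.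
\end{enumerate}
\end{lemma}

\begin{proof}
The type is $W$-invariant, and every vector occurs. Using $M^n$ we move each coordinate of $x$ to the chosen point $\delta_\tau$ of its orbit, and using $S_n$ we sort the coordinates; the resulting point depends only on the type. This proves (a), and in (b) we may assume that every $x_i$ is one of the $\delta_\tau$. Then $(m_1,\dots,m_n;\pi)$ fixes $x$ if and only if $m_ix_i=x_{\pi(i)}$ for all $i$. Since $x_i$ and $x_{\pi(i)}$ are chosen points of the same orbit, this says that $x_{\pi(i)}=x_i$ and that $m_i$ fixes $x_i$. So $\pi$ preserves each set $\{i:x_i=\delta_\tau\}$, and $m_i\in M_\tau$ for $i$ in that set, which is (b).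

For (c), view a point of $(\Delta^n)^k$ as a $k\times n$ array and read it by columns, as a point of $(\Delta^k)^n$. The diagonal action of $W$ becomes the product action of $M\wr S_n$, with $M$ acting diagonally on $\Delta^k$. By \eqref{eq:order} for this action, a point has trivial stabilizer if and only if its $n$ columns lie in pairwise distinct regular $M$-orbits. By (a), the regular $W$-orbits correspond to the $n$-subsets of the $R$ regular $M$-orbits.
\end{proof}

\subsection*{Affine groups}
A \emph{block} of a transitive group $G$ on $\Omega$ is a nonempty subset $B$ with $gB=B$ or $gB\cap B=\emptyset$ for all $g\in G$, and $G$ is \emph{primitive} if its only blocks are the singletons and $\Omega$. For a finite vector space $V$ and $M\le\mathrm{GL}(V)$, the affine group $V\rtimes M$ consists of the maps $v\mapsto gv+w$ with $g\in M$ and $w\in V$. It is transitive on $V$, and the stabilizer of $0$ is $M$. A primitive group of this form is said to be of \emph{affine type}. If $M$ acts linearly on $\Delta$, then $M\wr S_n$ acts linearly on $\Delta^n$, so wreath products supply point stabilizers for affine groups.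

\begin{lemma}\label{lem:primitive}
Let $q>2$ be a prime power and $V=V_1\oplus\dots\oplus V_r$ with each $V_j=\mathbb F_q^d$. Suppose that $M\le\mathrm{GL}(V)$ contains $\mathrm{GL}(V_1)\times\dots\times\mathrm{GL}(V_r)$ and permutes the summands $V_j$ transitively. Then $V\rtimes M$ is primitive on $V$.
\end{lemma}

\begin{proof}
A translate of a block is a block, so it suffices to consider a block $U\ni0$ with $U\neq\{0\}$. For $u\in U$ the set $U+u$ meets $U$ in $u$, so $U+u=U$; thus $U$ is closed under addition, and being finite it is a subgroup. It is $M$-invariant because $M$ fixes $0\in U$. Take $u\in U$ with a nonzero component $u_j\in V_j$ and a scalar $c\ne0,1$. The element of $M$ that multiplies $V_j$ by $c$ and fixes the other summands pointwise sends $u$ to $u+(c-1)u_j$, so $U$ contains the nonzero vector $(c-1)u_j\in V_j$. Since $\mathrm{GL}(V_j)$ is transitive on the nonzero vectors of $V_j$, we get $V_j\subseteq U$. Then $U$ contains every summand, and $U=V$.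
\end{proof}

The scalar $c$ is where $q>2$ enters. For $q=2$, $d=1$, $r\ge2$ and $M=S_r$, the set consisting of $0$ and the all-ones vector is a block.

\section{An example of degree $3^{12}$}\label{sec:example}

Let $M_0=\mathrm{GL}_1(3)=\{\pm1\}$ act on $\mathbb F_3$, let $M_1=M_0\wr S_3$ act on $\mathbb F_3^3$, and let $W=M_1\wr S_4$ act on $V=(\mathbb F_3^3)^4$. The group $G=V\rtimes W$ is primitive by Lemma~\ref{lem:primitive}. We show that $b(G)=3$ and $\gamma(G)\ge4$; equivalently, $b(W)=2$ and $\gamma(W)\ge3$.

\emph{A short base.} The regular orbits of $M_0$ on $\mathbb F_3^2$ are the four pairs $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$, $\pm(1,-1)$. By Lemma~\ref{lem:wreath}(c), $M_1$ has $\binom43=4$ regular orbits on pairs of vectors, and $W$ has $\binom44=1$. So $b(W)\le2$.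

\emph{The greedy point.} The orbits of $M_1$ on $\mathbb F_3^3$ are $\tau_0,\tau_1,\tau_2,\tau_3$, where $\tau_k$ consists of the vectors with exactly $k$ zeros. By \eqref{eq:order} the stabilizers have orders $k!\,2^k(3-k)!$, namely $6,4,8,48$. Now read \eqref{eq:order} for $W$ as a price list: the $j$-th coordinate placed in $\tau_k$ multiplies the order of the stabilizer by $j\,|(M_1)_{\tau_k}|$.
\[
\begin{array}{c|cccc}
 & j=1&j=2&j=3&j=4\\ \hline
\tau_0&6&12&18&24\\
\tau_1&4&8&12&16\\
\tau_2&8&16&24&32\\
\tau_3&48&96&144&192
\end{array}
\]
The order $|W_x|$ is the product of the first $n_{\tau_k}$ entries of row $k$, over all $k$, with four entries in total. The four smallest entries are $4,6,8,8$, all others are at least $12$, and these four form initial segments of their rows. So $W$ has a unique longest orbit, of type $(1,2,1,0)$, with stabilizer of order $1536$. In particular $W$ has no regular orbit on $V$, and $b(W)=2$.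

\emph{The damage.} A greedy point $x$ has a coordinate in $\tau_2$, say $(1,0,0)$. The stabilizer of $(1,0,0)$ in $M_1$ is $1\times(M_0\wr S_2)$ acting on $\mathbb F_3\times\mathbb F_3^2$: on the two zero entries nothing has been gained. The group $M_0\wr S_2$ has order $8$ and orbits of sizes $1,4,4$ on $\mathbb F_3^2$, so no single point is a base for it. By Lemma~\ref{lem:wreath}(b) and two applications of Lemma~\ref{lem:product}, $\gamma(W_x)\ge2$, and so $\gamma(W)\ge3$.

Compare a base $(y,z)$ of $W$ of size $2$. Its four columns represent the four $3$-subsets of the four pairs above. A coordinate of $y$ in $\mathbb F_3^3$ lists the first entries of three such vectors, so it has one zero if $\pm(0,1)$ is used and none otherwise. Thus $y$ has type $(1,3,0,0)$ and $|W_y|=6\cdot4\cdot8\cdot12=2304$. The greedy algorithm declines the price $12$ for a third coordinate in $\tau_1$, pays $8$ for a coordinate in $\tau_2$, and loses a step.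

To lose $h$ steps we want the surviving factor, here $M_0\wr S_2$, to be itself a group of the same kind, one level lower in a tower of wreath products. This particular tower cannot be continued: $W$ has one regular orbit on pairs, so $W\wr S_n$ has none for $n\ge2$ and its base size exceeds $2$. The general construction must keep many regular orbits in reserve.

\section{Greedy points in wreath products}\label{sec:greedy}

Throughout this section $M$ acts faithfully on $\Delta$ and $|\Delta|\ge2$. In general we cannot write out the price list, so we need a criterion that forces a greedy point of $M\wr S_n$ to have a coordinate in a given orbit. It comes from moving one coordinate and comparing stabilizers.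

\begin{lemma}\label{lem:exchange}
Let $x$ lie in a longest orbit of $W=M\wr S_n$ on $\Delta^n$, where $n\ge1$.
\begin{enumerate}
\item[(a)] If $\tau$ is an $M$-orbit with $n|\tau|\ge|\Delta|$, then $n_\tau(x)\ge1$.
\item[(b)] Some longest $M$-orbit $\tau$ has $n_\tau(x)\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $n_\tau=0$ and $n_\sigma\ge1$. Replace one coordinate of $x$ in $\sigma$ by a point of $\tau$. In \eqref{eq:order} the factor for $\sigma$ is divided by $n_\sigma|M_\sigma|$ and the factor for $\tau$ changes from $1$ to $|M_\tau|$. Since $|W_x|$ is minimal, $n_\sigma|M_\sigma|\le|M_\tau|$, and the orbit--stabilizer theorem turns this into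
\begin{equation}\label{eq:exchange}
n_\sigma\le|\sigma|/|\tau| .
\end{equation}
For (a), if $n_\tau=0$, then summing \eqref{eq:exchange} over $\sigma\neq\tau$ (it is trivial when $n_\sigma=0$) gives $n\le(|\Delta|-|\tau|)/|\tau|<|\Delta|/|\tau|$, contrary to the hypothesis. For (b), let $\tau$ be a longest orbit. If $n_\tau=0$, pick $\sigma$ with $n_\sigma\ge1$; then \eqref{eq:exchange} gives $|\sigma|\ge|\tau|$, so $\sigma$ is a longest orbit as well.
\end{proof}

Part (a) gives $n_\tau\ge1$ but not the value of $n_\tau$, so the stabilizer $W_x$ has a factor $M_\tau\wr S_{n_\tau}$ with an unknown top group. The next lemma removes the unknown.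

\begin{lemma}\label{lem:monotone}
For all $n\ge1$ we have $\gamma(M\wr S_n,\Delta^n)\ge\gamma(M,\Delta)$.
\end{lemma}

\begin{proof}
We use induction on $|M|$. If $M=1$, the right side is $0$. Let $M\neq1$, so that $W=M\wr S_n\ne1$. Let $x$ be any point in a longest $W$-orbit, and take $\tau$ as in Lemma~\ref{lem:exchange}(b). A longest orbit of a nontrivial faithful group has more than one point, so $|M_\tau|<|M|$. By Lemma~\ref{lem:wreath}(b), Lemma~\ref{lem:product} and induction,
\[
\gamma(W_x)\ge\gamma(M_\tau\wr S_{n_\tau},\Delta^{n_\tau})\ge\gamma(M_\tau,\Delta).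
\]
Since $\tau$ is a longest orbit, \eqref{eq:rec} gives $\gamma(M)\le1+\gamma(M_\tau)$. Thus $1+\gamma(W_x)\ge\gamma(M)$ for every such $x$, and \eqref{eq:rec} for $W$ completes the proof.
\end{proof}

This proof is the reason for working with $\gamma$ rather than $\mathcal G$. Lemma~\ref{lem:exchange}(b) provides some longest orbit $\tau$, not one of our choosing, and $\gamma(M)\le1+\gamma(M_\tau)$ holds for each of them.

We now look for an orbit that is large enough for Lemma~\ref{lem:exchange}(a) and whose stabilizer keeps a lower level intact. If $M$ fixes a point $0$, then the stabilizer in $M\wr S_\ell$ of a point with exactly $t$ coordinates equal to $0$ has the full group $M\wr S_t$ as a factor. For $t=\ell$ the orbit is a single point, and Lemma~\ref{lem:exchange}(a) would need $n\ge|\Delta|^\ell$. For small $t$ such points fill at least about a $|\Delta|^{-t}$ fraction of $\Delta^\ell$ and fall into few orbits, so one of these orbits is large.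

\begin{proposition}\label{prop:step}
Let $M\ne1$ act faithfully on $\Delta$ and fix a point $0\in\Delta$. Let $D=|\Delta|$ and let $s$ be the number of $M$-orbits on $\Delta$. If $1\le t\le\ell\le D-1$ and $n\ge3D^t(\ell+1)^{s-2}$, then
\[
\gamma\bigl((M\wr S_\ell)\wr S_n,\ (\Delta^\ell)^n\bigr)\ \ge\ 1+\gamma(M\wr S_t,\Delta^t).
\]
\end{proposition}

\begin{proof}
Put $N=M\wr S_\ell$, acting on $\Gamma=\Delta^\ell$. Since $M\neq1$ fixes $0$, the set $\{0\}$ is an orbit and $s\ge2$. Let $Y\subseteq\Gamma$ be the set of points with exactly $t$ coordinates equal to $0$. It is $N$-invariant, and $|Y|\ge(D-1)^{\ell-t}$. By Lemma~\ref{lem:wreath}(a), the $N$-orbits in $Y$ correspond to the vectors of $s-1$ nonnegative integers with sum $\ell-t$. Such a vector is determined by its first $s-2$ entries, each in $\{0,\dots,\ell\}$, so there are at most $(\ell+1)^{s-2}$ orbits. Hence some $N$-orbit $\tau\subseteq Y$ has $|\tau|\ge(D-1)^{\ell-t}(\ell+1)^{-(s-2)}$, and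
\[
\frac{|\Gamma|}{|\tau|}\le D^t\Bigl(1+\frac1{D-1}\Bigr)^{\ell-t}(\ell+1)^{s-2}\le3D^t(\ell+1)^{s-2}\le n .
\]
Here the middle factor is at most $e<3$ because $\ell\le D-1$.

Let $x$ be any point in a longest orbit of $W=N\wr S_n\neq1$. Lemma~\ref{lem:exchange}(a), applied to $N$ on $\Gamma$, gives $n_\tau\ge1$. By Lemma~\ref{lem:wreath}(b) applied to $N$, the group $N_\tau$ on $\Gamma$ is a direct product in coordinatewise action, and the factor belonging to the orbit $\{0\}$ is $M\wr S_t$ on $\Delta^t$, because the stabilizer of $0$ is all of $M$. Therefore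
\[
\gamma(W_x)\ge\gamma(N_\tau\wr S_{n_\tau},\Gamma^{n_\tau})\ge\gamma(N_\tau,\Gamma)\ge\gamma(M\wr S_t,\Delta^t),
\]
by Lemmas~\ref{lem:wreath}(b) and~\ref{lem:product}, then Lemma~\ref{lem:monotone}, then Lemma~\ref{lem:product}. Now apply \eqref{eq:rec}.
\end{proof}

Both sides of Proposition~\ref{prop:step} have the form ``a level of the tower, wreathed with a symmetric group'', so the inequality can be iterated at the rate of one point per level. Taking $t=1$ every time would compare $(M\wr S_\ell)\wr S_n$ with $M$ and gain one point only for every two levels.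

\section{The groups $G_{d,h}$}\label{sec:tower}

The degree of each symmetric group in the tower is under pressure from both sides. It must not exceed the number of available regular orbits, or the base size grows, by Lemma~\ref{lem:wreath}(c). It must exceed the threshold in Proposition~\ref{prop:step}, or the greedy algorithm need not fall into the trap. We choose it near the square root of the number $R$ of regular orbits: then $\binom R\ell\ge\ell^\ell$, so the supply of regular orbits grows very fast.

Fix $d\ge1$ and $q=2^{20}$; this value of $q$ serves only to start the estimates of Section~\ref{sec:estimates}. Let $M_0=\mathrm{GL}_d(q)$ act on $\Delta_0=\mathbb F_q^d$. Given $M_i$ on $\Delta_i$, let $R_i$ be the number of regular orbits of $M_i$ on $\Delta_i^{\,d+1}$, and for $i\ge1$ put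
\[
\ell_i=\bigl\lfloor\sqrt{R_{i-1}}\bigr\rfloor,\qquad M_i=M_{i-1}\wr S_{\ell_i}\quad\text{acting on}\quad\Delta_i=\Delta_{i-1}^{\ell_i}.
\]
Write $D_i=|\Delta_i|$, and let $s_i$ be the number of $M_i$-orbits on $\Delta_i$.

A $(d+1)$-tuple of vectors in $\mathbb F_q^d$ has trivial stabilizer in $\mathrm{GL}_d(q)$ if and only if it spans, as we saw in Section~\ref{sec:intro}. Such tuples are the $d\times(d+1)$ matrices of rank $d$, and two of them lie in the same orbit under left multiplication if and only if they have the same row space. So $R_0$ is the number of $d$-dimensional subspaces of $\mathbb F_q^{d+1}$, that is, $R_0=1+q+\dots+q^d$, and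
\begin{equation}\label{eq:R0}
D_0=q^d\le R_0<2q^d<D_0^2 .
\end{equation}
If $R_{i-1}\ge1$, then $1\le\ell_i\le R_{i-1}$, and Lemma~\ref{lem:wreath}(c) gives
\begin{equation}\label{eq:Ri}
R_i=\binom{R_{i-1}}{\ell_i}\ge1\qquad(i\ge1).
\end{equation}
By induction all $\ell_i$ are positive, and each $M_i$ is a nontrivial group acting faithfully and $\mathbb F_q$-linearly on the vector space $\Delta_i$. For $h\ge1$ let
\[
G_{d,h}=\Delta_h\rtimes M_h\quad\text{acting on}\quad\Omega=\Delta_h .
\]

\begin{proposition}\label{prop:base}
The group $G_{d,h}$ is primitive and $b(G_{d,h})=d+2$.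
\end{proposition}

\begin{proof}
We have $\Delta_i=(\mathbb F_q^d)^{r_i}$ with $r_i=\ell_1\cdots\ell_i$. By induction on $i$, the group $M_i$ contains $\mathrm{GL}_d(q)^{r_i}$ and permutes the $r_i$ summands transitively: the subgroup $M_{i-1}^{\ell_i}$ contains $\mathrm{GL}_d(q)^{r_i}$ and is transitive on the summands inside each copy of $\Delta_{i-1}$, and $S_{\ell_i}$ permutes the copies transitively. Lemma~\ref{lem:primitive} gives primitivity.

It remains to show that $b(M_h)=d+1$. By \eqref{eq:Ri} and \eqref{eq:basereg}, $b(M_h)\le d+1$. The regular orbits of $M_0$ on $\Delta_0^{\,d}$ consist of invertible $d\times d$ matrices, and these form a single orbit. Since $\ell_1\ge\lfloor\sqrt q\rfloor\ge2$, Lemma~\ref{lem:wreath}(c) shows that $M_1$ has $\binom1{\ell_1}=0$ regular orbits on $\Delta_1^{\,d}$, and then that $M_i$ has $\binom0{\ell_i}=0$ regular orbits on $\Delta_i^{\,d}$ for each $i\ge2$. By \eqref{eq:basereg}, $b(M_h)>d$.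
\end{proof}

The proof also explains why we count regular orbits on $(d+1)$-tuples: on $d$-tuples there is only one, and no tower can be built on it.

Finally we name the thresholds that Proposition~\ref{prop:step} produces when it is iterated. Put
\[
t_1=1,\qquad t_{i+1}=\bigl\lceil3\,D_{i-1}^{\,t_i}(\ell_i+1)^{s_{i-1}-2}\bigr\rceil\quad(i\ge1).
\]
We need $t_i\le\ell_i\le D_{i-1}-1$ for all $i$.

\section{Growth of the parameters}\label{sec:estimates}

The threshold $t_{i+1}$ is built from $D_{i-1}$, $s_{i-1}$ and $t_i$, so we bound all three in terms of $\ell_i$. If $D_{i-1}$ is a moderate power of $\ell_i$ and both $s_{i-1}$ and $t_i$ are at most $\sqrt{\ell_i}$, then $t_{i+1}$ is a power of $\ell_i$ with exponent a moderate multiple of $\sqrt{\ell_i}$, while $\ell_{i+1}$ is at least a power of $\ell_i$ with exponent $\ell_i/3$. The bound $t_i\le\ell_i$ alone would not survive the induction, since $t_i$ appears as an exponent of $D_{i-1}>\ell_i$; this is why we prove $t_i\le\sqrt{\ell_i}$.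

\begin{lemma}\label{lem:est}
For all $i\ge1$:
\begin{enumerate}
\item[(a)] $\ell_i\le D_{i-1}-1$;
\item[(b)] $\ell_i\ge1024$ and $\ell_{i+1}\ge\ell_i^{\,\ell_i/3}$, so that $\sqrt{\ell_{i+1}}\ge\ell_i^{\,\ell_i/6}$;
\item[(c)] $D_{i-1}\le\ell_i^{\,2\cdot3^{i-1}}$;
\item[(d)] $\sqrt{\ell_i}\ge12(3^{i-1}+1)$;
\item[(e)] $2\le s_{i-1}\le\sqrt{\ell_i}$;
\item[(f)] $1\le t_i\le\sqrt{\ell_i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $R_j<D_j^2$ for all $j\ge0$: for $j=0$ this is \eqref{eq:R0}, and inductively \eqref{eq:Ri} gives $R_j\le R_{j-1}^{\ell_j}<D_{j-1}^{2\ell_j}=D_j^2$. Hence $\ell_i\le\sqrt{R_{i-1}}<D_{i-1}$.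

(b) By \eqref{eq:R0}, $\ell_1\ge\lfloor\sqrt{q^d}\rfloor=2^{10d}\ge1024$. Suppose that $\ell=\ell_i\ge1024$, and put $R=R_{i-1}\ge\ell^2$. Each factor of $\binom R\ell=\prod_{j=0}^{\ell-1}\frac{R-j}{\ell-j}$ is at least $R/\ell\ge\ell$, so $R_i\ge\ell^\ell$. Since $\ell^{\ell/6}\ge2$,
\[
\ell_{i+1}\ge\ell^{\ell/2}-1\ge2\ell^{\ell/3}-1\ge\ell^{\ell/3}\ge\ell\ge1024 .
\]

(c) For $i=1$, $\ell_1^2\ge2^{20d}=D_0$. Inductively, by (b),
\[
D_i=D_{i-1}^{\ell_i}\le\ell_i^{\,2\cdot3^{i-1}\ell_i}=\bigl(\ell_i^{\,\ell_i/3}\bigr)^{2\cdot3^i}\le\ell_{i+1}^{\,2\cdot3^i}.
\]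

(d) For $i=1$, $\sqrt{\ell_1}\ge32\ge24$. Inductively, by (b),
\[
\sqrt{\ell_{i+1}}\ge\ell_i^{\,\ell_i/6}\ge\ell_i\ge3\sqrt{\ell_i}\ge36(3^{i-1}+1)\ge12(3^i+1).
\]

(e) Each $s_j$ is at least $2$, because $\{0\}$ is an orbit and $\Delta_j\neq\{0\}$. Also $s_0=2\le\sqrt{\ell_1}$, the orbits of $\mathrm{GL}_d(q)$ being $\{0\}$ and its complement. By Lemma~\ref{lem:wreath}(a), $s_i$ is the number of vectors of $s_{i-1}$ nonnegative integers with sum $\ell_i$, which is at most $(\ell_i+1)^{s_{i-1}-1}$. Using $\ell_i+1\le\ell_i^2$ and induction, then $\sqrt{\ell_i}\ge12$, then (b),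
\[
s_i\le\ell_i^{\,2\sqrt{\ell_i}}\le\ell_i^{\,\ell_i/6}\le\sqrt{\ell_{i+1}} .
\]

(f) For $i=1$ this holds as $t_1=1$. Suppose that it holds for $i$, and write $\ell=\ell_i$. For $y\ge3$ we have $\lceil y\rceil\le y+1\le\frac43y$, so $t_{i+1}\le4D_{i-1}^{\,t_i}(\ell+1)^{s_{i-1}-2}$. By (c), (e) and $\ell+1\le\ell^2$,
\[
t_{i+1}\le4\,\ell^{\,2\cdot3^{i-1}\sqrt\ell}\;\ell^{\,2(\sqrt\ell-2)}\le\ell^{\,2(3^{i-1}+1)\sqrt\ell}\le\ell^{\,\ell/6}\le\sqrt{\ell_{i+1}},
\]
where the second inequality uses $4\le\ell^4$, the third is (d), and the last is (b). The bound $t_{i+1}\ge1$ is immediate from the definition.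
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

We want a lower bound for $\gamma(M_h)$, where $M_h=M_{h-1}\wr S_{\ell_h}$. Proposition~\ref{prop:step} leads from this group to $M_{h-2}\wr S_{t_{h-1}}$, which is not a member of the tower. So the inductive statement leaves the degree of the top group free.

\begin{proposition}\label{prop:long}
For all $i\ge1$ and $n\ge t_i$ we have $\gamma(M_{i-1}\wr S_n,\Delta_{i-1}^n)\ge d+i-1$.
\end{proposition}

\begin{proof}
We use induction on $i$. For $i=1$, Lemma~\ref{lem:monotone} gives $\gamma(M_0\wr S_n)\ge\gamma(M_0)\ge b(\mathrm{GL}_d(q))=d$. Assume the claim for $i$, and let $n\ge t_{i+1}$. Apply Proposition~\ref{prop:step} with $M=M_{i-1}$, $\Delta=\Delta_{i-1}$, $\ell=\ell_i$ and $t=t_i$. The group $M_{i-1}$ is linear, so it fixes $0$; we have $1\le t_i\le\ell_i\le D_{i-1}-1$ by Lemma~\ref{lem:est}(f) and (a); and the condition on $n$ holds by the definition of $t_{i+1}$. With the inductive hypothesis for $n=t_i$,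
\[
\gamma(M_i\wr S_n,\Delta_i^n)\ge1+\gamma(M_{i-1}\wr S_{t_i},\Delta_{i-1}^{t_i})\ge d+i.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=G_{d,h}$. By Proposition~\ref{prop:base}, $G$ is primitive of affine type and $b(G)=d+2$. Since $G$ is transitive with point stabilizer $M_h$, we have $\gamma(G)=1+\gamma(M_h)$. Now $M_h=M_{h-1}\wr S_{\ell_h}$ with $\ell_h\ge t_h$ by Lemma~\ref{lem:est}(f), so Proposition~\ref{prop:long} gives $\gamma(M_h)\ge d+h-1$. Hence $\gamma(G)\ge d+h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]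
(i) If a group $H\ne1$ has a regular orbit, then its longest orbits have the largest possible size $|H|$, so they are exactly its regular orbits, and every greedy base of $H$ has size $1$. For $b(G)=1$ apply this to $H=G$. Let $b(G)=2$ with $G$ transitive, and let $\beta_1$ be any point. Then $b(G_{\beta_1})=b(G)-1=1$, so $H=G_{\beta_1}$ is nontrivial and has a regular orbit. Thus every greedy base that starts with $\beta_1$ has size $2$.

(ii) The groups $G_{b-2,h}$ are primitive with base size $b$ and $\gamma(G_{b-2,h})\ge b-2+h$, and $h$ is arbitrary.
\end{proof}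

Transitivity makes the first step of the algorithm free of error, and a regular orbit does the same for the last step. A base of size $3$ is the first to have a step in between, and Section~\ref{sec:example} shows an error made at that step.

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $d=b-2$ and $G=G_{d,h}$, so $|\Omega|=D_h$. We bound $\log^*D_h$ in terms of $h$, using that $\log^*$ is nondecreasing and that $\log^*x=1+\log^*(\log x)$ for $x>1$. Put $u_i=\log D_i\ge20$. By Lemma~\ref{lem:est}(a),
\[
u_i=\ell_iu_{i-1}<D_{i-1}u_{i-1}=2^{u_{i-1}}u_{i-1},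
\]
so $\log u_i<u_{i-1}+\log u_{i-1}\le2u_{i-1}$. To absorb the factor $2$, rescale: with $v_i=4u_i$,
\[
\log v_i=2+\log u_i<2+2u_{i-1}\le4u_{i-1}=v_{i-1}.
\]
Hence $\log^*v_i\le1+\log^*v_{i-1}$, and since $v_0=4\log q^d=80d$ we get $\log^*v_h\le h+\log^*(80d)$. Therefore
\[
\log^*|\Omega|=1+\log^*u_h\le1+\log^*v_h\le h+1+\log^*(80d).
\]
By Theorem~\ref{thm:main},
\[
\gamma(G)\ge d+h\ge\log^*|\Omega|+d-1-\log^*(80d),
\]
which is the claim for $d=b-2$. The degrees $D_h$ are strictly increasing in $h$, so we obtain infinitely many groups.
\end{proof}

\begin{thebibliography}{9}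

\bibitem{HRD}
Hong Yi Huang and Colva M. Roney-Dougal,
\emph{Greedy bases and relational complexity of diagonal type groups},
arXiv:2605.16032 (2026).

\end{thebibliography}
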